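# Uniformly proper actions on hyperbolic spaces, and what bounded valence excludes

## 1. A tree with edges of every length

Let $F_\infty$ be the free group on $b_1,b_2,b_3,\dots$. Draw its Cayley tree with respect to these generators, but give every edge labeled $b_i$ the length $i$. Call the resulting metric tree $T$. The group acts on $T$ by left multiplication, by isometries. Every geodesic triangle in $T$ is a tripod, so each side lies in the union of the other two.

Which elements move the vertex $1$ by at most $\rho$? If $f=b_{i_1}^{\pm1}\cdots b_{i_k}^{\pm1}$ is reduced, then $d(1,f)=i_1+\dots+i_k$. For $\rho=2$ the list is $1,\ b_1^{\pm1},\ b_1^{\pm2},\ b_2^{\pm1}$: seven elements. For every $\rho$ the list is finite, because both the number of letters and their indices are at most $\rho$. Let $n(\rho)$ be its length. For another vertex $h$ we have $d(fh,h)=d(h^{-1}fh,1)$, so the count is again $n(\rho)$.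

Now let $x$ be an interior point of an edge $e$, and suppose $f\ne1$ and $d(fx,x)\le r$. The edge $fe$ is different from $e$, since the action on edges is free. So the geodesic from $x$ to $fx$ passes through a vertex within $r$ of $x$. If such elements exist, fix one vertex $v$ with $d(x,v)\le r$. Every such $f$ satisfies $d(fv,v)\le d(fv,fx)+d(fx,x)+d(x,v)\le 3r$. So at most $1+n(3r)$ elements move $x$ by at most $r$. This bound does not depend on $x$, although $x$ may sit in the middle of a very long edge.

So $F_\infty$ acts on a hyperbolic space with displacement counts bounded uniformly over all points. But $T$ is an unpleasant space: infinitely many edges leave every vertex. For this group we can do better. In the free group on $a,b$ the elements $a^iba^{-i}$, $i\ge1$, generate a free group of infinite rank freely. Indeed, in a reduced word in these elements only powers of $a$ can cancel: two neighboring letters $b^{\pm1}$ come together only if the two indices agree, and then their signs agree because the word was reduced. So no letter $b^{\pm1}$ ever disappears. Thus $F_\infty$ acts on the $4$-valent tree. For a vertex $w$ the elements with $d(gw,w)\le r$ are those with $|w^{-1}gw|\le r$, at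 most as many as there are group elements in a ball of radius $r$. A point of an edge is within $1/2$ of a vertex. So again the counts are uniformly bounded.

We traded a space with infinite branching for one with bounded branching. Can this always be done?

## 2. The classes $\mathcal P$ and $\mathcal P_0$, and the statements

A *hyperbolic space* is a geodesic metric space in which, for some $\delta\ge0$, each side of every geodesic triangle lies in the $\delta$-neighborhood of the union of the other two. Graphs are connected, with edges of length $1$ and the path metric. A graph has *bounded valence* if there is a uniform upper bound on the valence of its vertices.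

**Definition (uniformly proper).** An action of a group $G$ by isometries on a metric space $X$ is uniformly proper if for every $r\ge0$ there is $N=N(r)$ such that $\#\{g\in G:d(gx,x)\le r\}\le N$ for every $x\in X$.

The uniformity in $x$ matters. In upper half space $\mathbb H^n=\{(x,y):x\in\mathbb R^{n-1},y>0\}$ two points at the same height satisfy
$$d\big((x,y),(x',y)\big)=2\operatorname{arcsinh}\frac{|x-x'|}{2y}.\tag{1}$$
Let $\mathbb Z$ act on $\mathbb H^2$ by $x\mapsto x+k$. By (1), $k$ moves $(x,y)$ by at most $r$ iff $|k|\le 2y\sinh(r/2)$. At each point this is a finite set, but its size is unbounded as $y\to\infty$. The action is not uniformly proper.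

**Definition ($\mathcal P$ and $\mathcal P_0$).** $\mathcal P$ is the class of groups that have a uniformly proper action by isometries on some hyperbolic space. $\mathcal P_0$ is the class of groups that have a uniformly proper action by automorphisms on a hyperbolic graph of bounded valence.

Clearly $\mathcal P_0\subseteq\mathcal P$. The question, from J. O. Button, "Groups acting on hyperbolic spaces with a locally finite orbit", arXiv:2111.13427 (2021), is whether $\mathcal P=\mathcal P_0$. The answer is no. Here is the family of groups that decides it.

For every $n\ge2$ fix a closed hyperbolic $n$-manifold $M_n$ in which every non-contractible loop has length $\ge n$, and put $\Gamma_n=\pi_1(M_n)$. Such manifolds exist. Closed hyperbolic $n$-manifolds exist for all $n\ge2$ (Borel, with Selberg's lemma). In the fundamental group of one of them, the nontrivial elements that move some point of $\mathbb H^n$ by less than $n$ fall into finitely many conjugacy classes, by cocompactness. By residual finiteness (Mal'cev) some finite-index normal subgroup avoids all of these classes; pass to the corresponding cover. In terms of the action on $\mathbb H^n$: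
$$\text{every nontrivial element of }\Gamma_n\text{ moves every point of }\mathbb H^n\text{ by at least }n.\tag{2}$$

**Theorem A.** $G_\infty:=*_{n\ge2}\Gamma_n$ lies in $\mathcal P\smallsetminus\mathcal P_0$. Hence $\mathcal P\ne\mathcal P_0$.

**Theorem B.** There is a finitely generated torsion-free group $G$ with a free, uniformly proper action on a proper CAT$(-1)$ space, containing $\Gamma_n$ for all $n\ge2$. Moreover $G\in\mathcal P\smallsetminus\mathcal P_0$.

**Corollary B′.** There are uncountably many isomorphism classes of finitely generated groups in $\mathcal P\smallsetminus\mathcal P_0$.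

For Corollary B′ we use as given that there are uncountably many isomorphism classes of finitely generated groups in $\mathcal P_0$. The last result says which uniformly proper actions can be traded as in Section 1.

**Definition (coarse bounded geometry).** A metric space $X$ has coarse bounded geometry if there are $\varepsilon>0$ and $M:[0,\infty)\to\mathbb N$ such that every closed $r$-ball of $X$ contains at most $M(r)$ points that are pairwise at distance $\ge\varepsilon$.

**Theorem C.** $G\in\mathcal P_0$ iff $G$ has a uniformly proper action on a hyperbolic space of coarse bounded geometry.

The space $\mathbb H^n$ has coarse bounded geometry, by comparing volumes of balls. The tree $T$ does not. Given $\varepsilon>0$, take on each edge labeled $b_i$, $i\ge\varepsilon/2$, that starts at the vertex $1$ the point at distance $\varepsilon/2$ from $1$. These are infinitely many points in one ball of radius $\varepsilon/2$, pairwise at distance $\varepsilon$.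

Background on hyperbolic and CAT$(-1)$ spaces is quoted from Bridson–Haefliger, *Metric Spaces of Non-positive Curvature*, written [BH].

## 3. A graph made of orbits, and where it becomes infinite

The first thing to try is to prove $\mathcal P=\mathcal P_0$ directly: given a uniformly proper action on $X$, choose a coarsely dense union of orbits and join points that are close. Doing this with care proves Theorem C, and shows what can go wrong without its hypothesis.

*Proof of Theorem C, "only if".* We check that a bounded valence graph has coarse bounded geometry. Take $\varepsilon=1$. An $r$-ball meets boundedly many edges, and each edge contains at most two points at mutual distances $\ge1$.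

*Proof of Theorem C, "if".* Let $G$ act uniformly properly, with function $N$, on a hyperbolic space $X$ of coarse bounded geometry with data $\varepsilon,M(\cdot)$.

**Step 1 (the graph).** This step replaces $X$ by a graph with a $G$-action. By Zorn's lemma choose a maximal family $(x_i)_{i\in I}$ with $d(Gx_i,Gx_j)\ge\varepsilon$ for $i\ne j$. By maximality every point of $X$ is at distance $<\varepsilon$ from some $gx_i$. Let $\mathcal G$ be the graph with vertex set $\Omega=G\times I$; put $\pi(g,i)=gx_i$, and join two distinct vertices iff their $\pi$-images are at distance $\le2\varepsilon+1$. The group acts by left multiplication on the first factor, and $\pi$ is equivariant.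

**Step 2 (valence).** This is where the hypothesis enters. Let $y=\pi(g,i)$. If some $hx_j$ lies in the closed ball $B(y,2\varepsilon+1)$, pick one such point for this $j$. The chosen points for different $j$ are at distance $\ge\varepsilon$, so at most $M(2\varepsilon+1)$ indices $j$ occur. For each such $j$ fix one admissible $h_0$. Every other admissible $h$ satisfies $d(h_0^{-1}hx_j,x_j)=d(hx_j,h_0x_j)\le4\varepsilon+2$, so at most $N(4\varepsilon+2)$ elements $h$ qualify. The valence is at most $M(2\varepsilon+1)\,N(4\varepsilon+2)$.

**Step 3 (hyperbolicity).** We show that $\pi$ is a quasi-isometry. Adjacent vertices have images at distance $\le2\varepsilon+1$, so $d(\pi(\omega),\pi(\omega'))\le(2\varepsilon+1)d_{\mathcal G}(\omega,\omega')$. Conversely, subdivide a geodesic of $X$ from $\pi(\omega)$ to $\pi(\omega')$ into at least one and at most $d(\pi(\omega),\pi(\omega'))+1$ steps of length $\le1$. Approximate the interior division points within $\varepsilon$ by points of $\pi(\Omega)$. Consecutive approximations are at distance $\le2\varepsilon+1$, so the corresponding vertices are adjacent or equal. Hence $\mathcal G$ is connected and $d_{\mathcal G}(\omega,\omega')\le d(\pi(\omega),\pi(\omega'))+1$.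 Since $\pi(\Omega)$ is $\varepsilon$-dense, $\pi$ is a quasi-isometry, and $\mathcal G$ is hyperbolic.

**Step 4 (uniform properness).** We transfer the counts. If $g$ moves a vertex $\omega$ by $\le r$ in $\mathcal G$, it moves $\pi(\omega)$ by $\le(2\varepsilon+1)r$; at most $N((2\varepsilon+1)r)$ elements do so. A point of an edge is within $1$ of a vertex, so for it the bound is $N((2\varepsilon+1)(r+2))$. Hence $G\in\mathcal P_0$. $\blacksquare$

Uniform properness controls each orbit, but it says nothing about how many orbits pass through a ball. In $T$ the points at distance $\varepsilon/2$ from $1$ on edges with different labels lie in different orbits, and infinitely many of them are in one ball. So Step 2 fails there. But $F_\infty\in\mathcal P_0$ anyway, through another space. Hence the failure of this construction proves nothing against $\mathcal P=\mathcal P_0$. To separate the classes we need a property of the *group* that every bounded valence hyperbolic graph forces.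

## 4. Horospheres against coverings of small multiplicity

The property is a bound on dimension. The group $\Gamma_n$ looks like $\mathbb H^n$, and by (1) the horosphere at height $1$ in $\mathbb H^n$ is a copy of $\mathbb R^{n-1}$ whose distances in $\mathbb H^n$ are a function of Euclidean distance. A bounded valence hyperbolic graph can be covered, at every scale, with a multiplicity that does not depend on the scale. Lebesgue's covering theorem does not allow $\mathbb R^{n-1}$ inside such a graph when $n$ is large.

Try a tree first. Fix a vertex $x_0$ and cut the vertices into annuli of width $R$ around $x_0$. Inside the $k$-th annulus, $k\ge2$, group vertices $x$ by the vertex of $[x_0,x]$ at distance $(k-1)R$ from $x_0$. Two vertices of the annulus at distance $\le R$ have geodesics from $x_0$ that agree at least up to distance $(k-1)R$, so they lie in the same group. Hence a set of diameter $\le R$, which meets at most two annuli, meets at most two groups, for every $R$. In a hyperbolic graph "agree" becomes "stay $\delta'$-close", and bounded valence turns closeness into a bounded number.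

Recall the Gromov product $(x|x')_{x_0}=\frac12\big(d(x_0,x)+d(x_0,x')-d(x,x')\big)$. In a tree it is the length of the common part of $[x_0,x]$ and $[x_0,x']$.

**Proposition 1.** Let $G$ act uniformly properly, by automorphisms, on a hyperbolic graph $X$ of bounded valence. There is $M$ such that $\Gamma_n\le G$ implies $n\le2M$. In particular a group containing $\Gamma_n$ for infinitely many $n$ is not in $\mathcal P_0$.

*Proof.* Fix a vertex $x_0$, write $|x|=d(x_0,x)$, and fix a geodesic edge path $[x_0,x]$ for each vertex $x$. By [BH, III.H.1.17] there is $\delta'$ such that
$$p\in[x_0,x],\ p'\in[x_0,x'],\ |p|=|p'|\le(x|x')_{x_0}\ \Longrightarrow\ d(p,p')\le\delta'.\tag{3}$$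
Let $M\ge1$ bound the number of vertices in balls of radius $\delta'$; bounded valence is used here.

**Step 1 (covers).** For each integer $R\ge1$ we cover the vertex set $X^0$ by sets of diameter $\le4R$ so that every set of diameter $\le R$ meets at most $2M$ of them. Put $A_k=\{x\in X^0:kR\le|x|<(k+1)R\}$ and $U_0=A_0\cup A_1$. For $k\ge2$ and $x\in A_k$ let $z(x)$ be the vertex of $[x_0,x]$ with $|z(x)|=(k-1)R$, and put $U_{k,z}=\{x\in A_k:z(x)=z\}$. Points of $U_0$ are within $2R$ of $x_0$, and points of $U_{k,z}$ are within $2R$ of $z$, so all diameters are $\le4R$.

Let $x,x'\in A_k$ with $k\ge2$ and $d(x,x')\le R$. Then $(x|x')_{x_0}\ge kR-R/2\ge(k-1)R$, so $d(z(x),z(x'))\le\delta'$ by (3). Now let $Z$ have diameter $\le R$. Points of $A_k$ and $A_{k'}$ with $k'\ge k+2$ are more than $R$ apart, so $Z$ meets at most two annuli. In one annulus $A_k$, $k\ge2$, fix $x\in Z\cap A_k$: all other values $z(x')$ are within $\delta'$ of $z(x)$, so there are at most $M$ of them. The annuli $A_0,A_1$ contribute only $U_0$. So $Z$ meets at most $2M$ sets of the cover. The number $M$ does not depend on $R$.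

**Step 2 (a map $\mathbb R^{n-1}\to X^0$).** We transport the horosphere into $X$. Let $\Gamma_n\le G$, $v\in X^0$, $p\in\mathbb H^n$. By cocompactness there is $C$ such that for every $x\in\mathbb R^{n-1}$ we can choose $h(x)\in\Gamma_n$ with $d((x,1),h(x)p)\le C$. Put $F(x)=h(x)v$.

If $|x-x'|\le2$, then by (1) the element $h(x)^{-1}h(x')$ moves $p$ by at most $2C+2\operatorname{arcsinh}1$, so it lies in a finite set. Hence $d(F(x),F(x'))\le R$ for a suitable integer $R\ge1$; fix it. If $d(F(x),F(x'))\le4R$, then $h(x)^{-1}h(x')$ moves $v$ by at most $4R$, so it lies in a finite set by uniform properness. So it moves $p$ by a bounded amount, the distance between $(x,1)$ and $(x',1)$ is bounded, and by (1) $|x-x'|\le S$ for a constant $S$.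

**Step 3 (Lebesgue).** We compare multiplicities. Pull the cover of Step 1 for this $R$ back by $F$. This gives a cover $\mathcal V$ of $\mathbb R^{n-1}$ by sets of diameter $\le S$. The $F$-image of a unit ball has diameter $\le R$, so every unit ball meets at most $2M$ members of $\mathcal V$. Hence the open $1$-neighborhoods of the members of $\mathcal V$ form an open cover by sets of diameter $\le S+2$, and no point lies in more than $2M$ of them. Lebesgue's covering theorem says: a finite open cover of a $k$-dimensional cube, no member of which meets two opposite faces, has a point lying in at least $k+1$ members. Apply it with $k=n-1$ to a cube of side $>S+2$ and a finite subcover. We get $n\le2M$. $\square$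

For a tree $\delta'=0$ and $M=1$, in agreement with the warm-up.

## 5. Trees of spaces and the infinite free product

By Proposition 1, a group in $\mathcal P$ that contains all $\Gamma_n$ is enough. We imitate the tree $T$, with the spaces $\mathbb H^n$ inserted and with connecting segments of growing length.

The growing lengths are needed in the lemma below. Let every factor be $\mathbb Z$ acting on $\mathbb R$ by unit translations. If all connecting segments had length $1$, then the generator of each factor would move the base vertex by $1+1+1=3$: infinitely many elements with displacement $3$.

**Lemma 2.** Let $I\subseteq\{1,2,\dots\}$. For $i\in I$ let $G_i$ act on a $\delta$-hyperbolic space $X_i$ with $\#\{g\in G_i:d(gx,x)\le r\}\le N_0(r)$ for all $x\in X_i$, $r\ge0$, where $\delta,N_0$ do not depend on $i$. Then $F=*_{i\in I}G_i\in\mathcal P$.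

*Proof.*

**Step 1 (the space).** We build $X$ and describe its paths. Fix $x_i\in X_i$. Let $X$ consist of points $v_f$ ($f\in F$), of the spaces $F\times_{G_i}X_i$, that is, a copy $Y_{fG_i}$ of $X_i$ for each coset $fG_i$, with points written $[f,x]$ and $[fg,x]=[f,gx]$ for $g\in G_i$, and of a segment of length $i$ from $v_f$ to $[f,x_i]\in Y_{fG_i}$ for all $f\in F$, $i\in I$. The *pieces* are the copies and the segments. Collapsing the copies to points gives the Bass–Serre tree with vertices $f$ and $fG_i$ and edges $f - fG_i$. So $X$ is a tree of geodesic spaces attached at points. Two points are joined by a finite chain of pieces, and every path between them passes through the attaching points along this chain. Hence the path metric is geodesic, pieces are isometrically embedded, and $F$ acts by isometries.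

**Step 2 (gates).** We control how geodesics cross a piece $Y$. Let $\pi_Y:X\to Y$ be the identity on $Y$, and map each component of $X\smallsetminus Y$ to the point of $Y$ at which it is attached; $\pi_Y(p)$ is the *gate* of $p$. (If $Y$ is an edge of a tree, this is the nearest point projection.) Every path from $p\notin Y$ to a point of $Y$ passes through $\pi_Y(p)$. If two points have different gates, every path between them passes through both gates, so $\pi_Y$ is $1$-Lipschitz. A geodesic passes through each point at most once; so it cannot leave $Y$ and return, since it would return through the point where it left. Hence a geodesic from $p$ to $q$ meets $Y$ in a geodesic of $Y$ from $\pi_Y(p)$ to $\pi_Y(q)$ if these gates differ, and in at most the point $\pi_Y(p)$ if they agree.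

**Step 3 (hyperbolicity).** We show that $X$ is $\delta$-hyperbolic with the same $\delta$. Consider a geodesic triangle with vertices $a,b,c$ and $w\in[a,b]$. If $a=b$ then $w=a\in[a,c]$. Let $a\ne b$. Since $[a,b]$ is a finite concatenation of nondegenerate geodesics in pieces, $w$ lies in a piece $Y$ for which $[a,b]\cap Y$ is nondegenerate. So the gates $a',b',c'$ of $a,b,c$ in $Y$ satisfy $a'\ne b'$, and $w$ lies on the geodesic $[a,b]\cap Y$ from $a'$ to $b'$. If $a',b',c'$ are distinct, the three sides meet $Y$ in the sides of a geodesic triangle of $Y$, so $w$ is within $\delta$ of $[a,c]\cup[b,c]$. If $c'=b'$, then $[a,c]\cap Y$ is a geodesic from $a'$ to $b'$; the $\delta$-condition in $Y$ for the degenerate triangle $a',b',b'$ shows that $w$ is within $\delta$ of $[a,c]$. The case $c'=a'$ is symmetric.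

**Step 4 (displacement of the points $v_h$).** We count as in Section 1. If $f=g_1\cdots g_k$ is reduced with $g_j\in G_{i_j}\smallsetminus1$, the corresponding path in the Bass–Serre tree has no backtracking, so
$$d(v_1,v_f)=\sum_{j=1}^k\big(2i_j+d(x_{i_j},g_jx_{i_j})\big).\tag{4}$$
Let $N_1(\rho)=\#\{f:d(v_1,v_f)\le\rho\}$. If $d(v_1,v_f)\le\rho$ then $k\le\rho/2$, all $i_j\le\rho/2$, and each $g_j$ moves $x_{i_j}$ by at most $\rho$. So $N_1(\rho)\le\sum_{0\le k\le\rho/2}(\rho N_0(\rho))^k<\infty$. Since $d(fv_h,v_h)=d(v_{h^{-1}fh},v_1)$, we have $\#\{f:d(fv,v)\le\rho\}=N_1(\rho)$ for every $v=v_h$.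

**Step 5 (all other points).** We finish uniform properness. Let $x\in X$ not be of the form $v_h$. Then $x$ lies in a unique component $\hat Y$ of $X\smallsetminus\{v_h:h\in F\}$, consisting of one copy $Y=Y_{hG_i}$ and its attached segments without their endpoints $v$. Let $d(fx,x)\le r$.

If $fY=Y$, then $f\in hG_ih^{-1}$. With $x'=\pi_Y(x)$ we have $\pi_Y(fx)=fx'$, so $d(fx',x')\le r$. There are at most $N_0(r)$ such $f$.

If $fY\ne Y$, then $f\hat Y\ne\hat Y$, and a geodesic from $x$ to $fx$ passes through some $v_{h'}$, which is within $r$ of $x$. If such $f$ exist, fix one $v$ of this form with $d(x,v)\le r$. All such $f$ satisfy $d(fv,v)\le3r$, so there are at most $N_1(3r)$ of them.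

So $\#\{f:d(fx,x)\le r\}\le N_0(r)+N_1(3r)$ for all $x\in X$. $\square$

*Proof of Theorem A.* Let $\Gamma_n$ act on $\mathbb H^n$. All $\mathbb H^n$ have a common $\delta$, since every geodesic triangle lies in a totally geodesic plane. By (2), for $n>r$ only the identity has displacement $\le r$ anywhere. For the finitely many $n\le r$ the counts are bounded by cocompactness. Thus a common $N_0$ exists, and Lemma 2 gives $G_\infty\in\mathcal P$. Since $G_\infty$ contains every $\Gamma_n$, Proposition 1 gives $G_\infty\notin\mathcal P_0$. $\blacksquare$

Every finitely generated subgroup of $G_\infty$ lies in some $\Gamma_2*\dots*\Gamma_n$, which is a word hyperbolic group. So the obstruction for $G_\infty$ is not visible on finitely generated subgroups one at a time, and a finitely generated example needs a new construction.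

## 6. Room in the plane and a finitely generated fundamental group

To get Theorem B we look for a space $W$ with finitely generated fundamental group whose universal cover is CAT$(-1)$ and which contains all $M_n$. A natural plan: start with a complex $W_0$ with $\pi_1(W_0)$ finitely generated. For each $n$ attach a compact space $E_n$, homotopy equivalent to $M_n$, along a connected graph $\Theta_n\subset W_0$ such that $\pi_1(\Theta_n)\to\pi_1(E_n)$ is onto. By van Kampen's theorem $\pi_1(W_0)\to\pi_1(W)$ is then onto, so $\pi_1(W)$ is finitely generated.

What can $W_0$ be? A compact complex has no room: it has finitely many edges, so infinitely many graphs $\Theta_n$ with edges cannot be disjoint. The grid graph of $\mathbb Z^2$ has room and covers a compact graph, but its fundamental group is not finitely generated: the part in $[0,k]^2$ has $(k+1)^2$ vertices and $2k(k+1)$ edges, so it contributes a free factor of rank $1-(k+1)^2+2k(k+1)=k^2$. We shall keep the grid for the room and attach further edges and $2$-cells, so that we get the cover, with group $\mathbb Z^2$, of a compact complex $P$ and the fundamental group becomes finitely generated. This is Section 7.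

The second difficulty is to attach $E_n$ without spoiling curvature and without creating too many short loops, uniformly in $n$. Here $M_n$ will be connected to $\Theta_n$ by a long collar of width about $D_n\ge n$ made of hyperbolic polygons. Short loops near $W_0$ then cannot reach $M_n$, and they can be pushed back into $W_0$ along the collar with a stretching factor independent of $n$. The polygons are in Section 8, the gluing in Section 9, and the count of loops in Section 11.

We recall what is needed about curvature. A geodesic space is CAT$(-1)$ if its geodesic triangles are no thicker than their comparison triangles in $\mathbb H^2$; such a space is hyperbolic. In a $2$-dimensional complex of hyperbolic polygons the *link* of a vertex is the graph whose vertices are the directions of edges at that vertex and whose edges are the corners of polygons, with length the angle. If there are finitely many shapes, the complex is locally CAT$(-1)$ iff injective loops in all links have length $\ge2\pi$ [BH, II.5.2, II.5.6].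

## 7. A group with quotient $\mathbb Z^2$ and finitely generated kernel

**The relators.** Let $B_1,\dots,B_4$ and $S$ be disjoint sets of $q=200$ letters. Write also $B_1=B(t_1^-)$, $B_2=B(t_1^+)$, $B_3=B(t_2^-)$, $B_4=B(t_2^+)$. Let $C$ be a set of $8q+8$ further letters, $\mathcal A=\bigcup B_i\cup S\cup C$, and let $t_1,t_2$ be two more letters.

For an alphabet of $q$ letters the complete digraph with loops has an Eulerian circuit, that is, a cyclic word of length $q^2=40000$ in which each ordered pair of letters occurs exactly once as consecutive letters. (For two letters $a,b$ such a word is $aabb$: the pairs are $aa,ab,bb,ba$.) Cutting it into consecutive blocks yields $3636$ words of length $11$, or $5714$ words of length $7$, in which no ordered pair occurs twice as consecutive letters, within or across words. From such words choose distinct $V_x$ and $v$ below. In any $B_i$ at most $q+q+8q+8=2008$ words $V_x$ are needed, and in $S$ there are $4q=800$ words $v$. Each letter $\gamma,\gamma',\gamma_i,\gamma_i'$ below is a letter of $C$, and each letter of $C$ is used exactly once in (R2)–(R4); the count is $2\cdot2q+2\cdot2q+8=8q+8$. The relators, all of length $12$, are: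

* (R1) $x^{-1}V_x$ for $x\in\mathcal A$, with $V_x$ a positive word of length $11$ in $B_i$ if $x\in B_{i+1}$ (indices mod $4$), and in $B_1$ if $x\in S\cup C$.
* (R2) $t_k\,b\,t_k^{-1}\,\gamma v\gamma'$ for $k=1,2$, $b\in B(t_k^-)$, with $v$ a word of length $7$ in $S$.
* (R3) $t_k\,\gamma v\gamma'\,t_k^{-1}\,b$ for $k=1,2$, $b\in B(t_k^+)$, with $v$ a word of length $7$ in $S$.
* (R4) $t_1\gamma_1\gamma_1't_2\gamma_2\gamma_2't_1^{-1}\gamma_3\gamma_3't_2^{-1}\gamma_4\gamma_4'$.

Let $H$ be the group so presented, $\varphi:H\to\mathbb Z^2$ the homomorphism with $\mathcal A\mapsto0$, $t_k\mapsto e_k$ (each relator has exponent sum $0$ in $t_1$ and in $t_2$), and $K=\ker\varphi$.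

**Lemma 3.** $K$ is generated by the finite set $\mathcal A$.

*Proof.* We show that $A=\langle\mathcal A\rangle$ is normal with the right quotient. By (R1), $\langle B_{i+1}\rangle\subseteq\langle B_i\rangle$ cyclically, so these four subgroups are equal, and $S\cup C\subset\langle B_1\rangle$. So each $B_i$ generates $A$. (R2) gives $t_kbt_k^{-1}=(\gamma v\gamma')^{-1}\in A$ for the generators $b\in B(t_k^-)$ of $A$, so $t_kAt_k^{-1}\subseteq A$. (R3) gives $t_k^{-1}bt_k=(\gamma v\gamma')^{-1}\in A$ for $b\in B(t_k^+)$, so $t_k^{-1}At_k\subseteq A$. Thus $A$ is normal. In $H/A$ the relators (R1)–(R3) become trivial and (R4) becomes the commutator, so $H/A=\langle t_1,t_2\mid[t_1,t_2]\rangle=\mathbb Z^2$ via $\varphi$. $\square$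

**The complex $P$.** Let $P$ be the presentation complex, with each $2$-cell a regular hyperbolic $12$-gon with angles $2\pi/3$; it exists since $2\pi/3$ is less than the Euclidean angle $5\pi/6$. Let $\ell$ be its side length. For a letter $z$ let $z^+$ and $z^-$ be the directions at the start and at the end of the edge $z$; these are the vertices of the link $\mathrm{Lk}(P)$ of the single vertex of $P$. Consecutive letters $y,z$ of a relator, read cyclically, give a link edge from the terminal direction of $y$ to the initial direction of $z$. For positive letters these are $y^-$ and $z^+$; the terminal and initial directions of $y^{-1}$ are $y^+$ and $y^-$.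

As an example, the relator $t_1t_2t_1^{-1}t_2^{-1}$ gives the link edges $\{t_1^-,t_2^+\},\{t_2^-,t_1^-\},\{t_1^+,t_2^-\},\{t_2^+,t_1^+\}$, a $4$-cycle. There the $t$-points are adjacent. The letters $\gamma_i,\gamma_i'$ in (R4) are inserted to push the $t$-points apart, and this is what will allow polygons to be glued at the corners of the grid.

**Lemma 4.** $\mathrm{Lk}(P)$ is a simple graph with edges of length $2\pi/3$; in particular its injective loops have length $\ge2\pi$, and $P$ is locally CAT$(-1)$. Moreover
$$\text{any path in }\mathrm{Lk}(P)\text{ joining two different points among }t_1^\pm,t_2^\pm\text{ has length}\ge3\cdot\tfrac{2\pi}3=2\pi.\tag{5}$$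

*Proof.* We list the edges in three types.

(a) $\{x^-,y^+\}$ for consecutive positive $x,y\in\mathcal A$. The ordered pairs $(x,y)$ are pairwise distinct: inside the words $V_x$ and $v$ by the choice of the words, and otherwise because each $C$-letter occurs once in (R2)–(R4) and in no word $V_x$ or $v$.

(b) Edges with a $t$-point. In (R2): $\{t_k^-,b^+\},\{t_k^-,b^-\},\{t_k^+,\gamma^+\},\{t_k^+,\gamma'^-\}$. In (R3): $\{t_k^-,\gamma^+\},\{t_k^-,\gamma'^-\},\{t_k^+,b^+\},\{t_k^+,b^-\}$. In (R4): $\{t_1^-,\gamma_1^+\}$, $\{\gamma_1'^-,t_2^+\}$, $\{t_2^-,\gamma_2^+\}$, $\{\gamma_2'^-,t_1^-\}$, $\{t_1^+,\gamma_3^+\}$, $\{\gamma_3'^-,t_2^-\}$, $\{t_2^+,\gamma_4^+\}$, $\{\gamma_4'^-,t_1^+\}$. Each contains exactly one $t$-point. All are distinct, since each letter of $\bigcup B_i\cup C$ occurs exactly once in (R2)–(R4) outside the words $v$, which use only letters of $S$. For the same reason each $\mathcal A$-point is adjacent to at most one $t$-point.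

(c) From (R1): $\{x^+,y^+\}$ and $\{x^-,y'^-\}$, with $y,y'$ the first and last letters of $V_x$. Here $y,y'\ne x$, since $V_x$ is a word in a set $B_j$ that does not contain $x$. If an edge $\{x^+,y^+\}$ also came from a different relator, that relator would be $y^{-1}V_y$ and $x$ would be the first letter of $V_y$. But if $x\in B_{i+1}$, then $y\in B_i$ and $V_y$ is a word in $B_{i-1}\ne B_{i+1}$. If $x\in S\cup C$, then $y\in B_1$ and $V_y$ is a word in $B_4\not\ni x$. The same holds for $y'$.

The types are distinguished by the presence of a $t$-point (type b) and by the signs: opposite in (a), equal in (c). So there are no loops and no double edges, and an injective loop has at least three edges. The statement on curvature follows from [BH, II.5.2, II.5.6]. No two of the four $t$-points are adjacent, because edges of type (b) contain only one; and no two have a common neighbor, because every $\mathcal A$-point is adjacent to at most one of them. So a path between two of them has at least three edges. $\square$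

**The base $W_0$.** Let $X=\widetilde P$ and $W_0=K\backslash X$, so $\pi_1(W_0)=K$. Since $H$ acts properly and cocompactly on $X$,
$$N_P(\rho):=\sup_{x\in X}\#\{h\in H:d(hx,x)\le\rho\}<\infty.\tag{6}$$
The vertices of $W_0$ are $K\backslash H=\mathbb Z^2$. The edges labeled $t_1,t_2$ form the standard embedded grid, and edges labeled by $\mathcal A$ are loops. The directions Right, Left, Up, Down at a vertex are $t_1^+,t_1^-,t_2^+,t_2^-$. The vertices of any $2$-cell of $W_0$ lie in a unit square, as one sees by following each relator through $\mathbb Z^2$.

## 8. Polygons with their bottom on a horocycle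

The collar needs polygons with one long side, to be glued around $M_n$, and many sides of the fixed length $\ell$, to be glued to the grid. Radial projection onto these short sides must have controlled stretch.

**The polygon $P_L$.** Let $c=2\sinh(\ell/2)$ and $\rho_c=\cosh(\ell/2)=\sqrt{1+c^2/4}$. In the upper half plane let $z_i=(ic,1)$, and for $L\ge2$ let $P_L$ be the convex hull of $z_0,\dots,z_L$. The $z_i$ lie on a horocycle, and $\sinh(d(z_i,z_j)/2)=|i-j|c/2$ by (1). So $P_L$ is a convex polygon with vertices $z_0,\dots,z_L$, with $L$ *bottom sides* $[z_{i-1},z_i]$ of length $\ell$ and a *top side* $[z_0,z_L]$ of length $a(L)=2\operatorname{arcsinh}(cL/2)$. All its angles lie in $(0,\pi)$. The bottom side $[z_{i-1},z_i]$ lies on the circle with center $((i-\frac12)c,0)$ and radius $\rho_c$. The *apex* $o^*$ is the midpoint of the top side: $o^*=(cL/2,R)$ with $R=\cosh(a(L)/2)$, $R^2=1+c^2L^2/4$.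

**Lemma 5.** (i) For every bottom point $p$ of $P_L$, with $a=a(L)$,
$$a/2-\log(2\rho_c)\le d(p,o^*)\le a/2+\log4.\tag{7}$$
(ii) There are $L_0\ge2$ and $\iota_0>0$ such that for $L\ge L_0$ the segment $[o^*,p]$ makes an angle $\ge\iota_0$ with every bottom side containing $p$.

*Proof.* (i) Let $p$ have height $y\in[1,\rho_c]$ and horizontal distance $|\xi|\le cL/2\le R$ from $o^*$. Then $d\ge\log(R/y)\ge\log(R/\rho_c)$, and $R\ge e^{a/2}/2$; this is the lower bound. Also
$$\cosh d=\frac{\xi^2+R^2+y^2}{2Ry}\le\frac{2R^2+y^2}{2Ry}=\frac Ry+\frac y{2R}\le R+\tfrac12\le2R,$$
using $1\le y\le\rho_c\le R$. So $e^d\le2\cosh d\le4R\le4e^{a/2}$.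

(ii) Translate so that $o^*=(0,R)$ and $p=(\xi,y)$. If $\xi\ne0$, the geodesic through them is a circle centered at some $(m,0)$ with $m^2+R^2=(\xi-m)^2+y^2$, so
$$|\xi-m|=\frac{\xi^2+R^2-y^2}{2|\xi|}\ge\sqrt{R^2-y^2}\ge\sqrt{R^2-\rho_c^2}=\frac c2\sqrt{L^2-1}.$$
At $p$ it deviates from the vertical by an angle $\phi$ with $\tan\phi=y/|\xi-m|\le2\rho_c/(c\sqrt{L^2-1})$; if $\xi=0$ then $\phi=0$. A bottom side deviates from the horizontal by at most $\beta_0=\arctan(c/2)$, because on it the horizontal distance to the center of its circle is $\le c/2$ and the height is $\ge1$. So the angle is at least $\frac\pi2-\beta_0-\phi$. Take $\iota_0=\frac12(\frac\pi2-\beta_0)$ and $L_0$ with $\phi\le\iota_0$ for $L\ge L_0$. $\square$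

**Lemma 6.** Let $\Delta(d,d')$ be a hyperbolic triangle with *base* of length $\ell$ and other sides $d,d'\ge\ell+1$, $|d-d'|\le\ell/2$, meeting at the *apex* $o$. Base points have distance to $o$ at least $\max(d,d')-\ell\ge1$ and at most $\max(d,d')$. Segments from $o$ meet the base at an angle of sine $\ge1/\cosh(2\ell+1)$.

*Proof.* The strict triangle inequalities hold, so the triangle exists and is nondegenerate. The lower distance bound is the triangle inequality and the upper one is convexity of the distance. Let $f(t)\ge1$ be the distance from $o$ to the base point at parameter $t\in[0,\ell]$. Since $(\cosh f)''=\cosh f$, we have $f''=(1-f'^2)\coth f$, that is, $(\operatorname{artanh}f')'=\coth f\in[1,2]$; here $|f'|<1$ as $o$ is not on the line of the base. By the mean value theorem $|f'|\le\frac12$ somewhere, and $\operatorname{artanh}\frac12\le1$, so $|\operatorname{artanh}f'|\le2\ell+1$ everywhere. The cosine of the angle is $\pm f'$, so its sine is $\sqrt{1-f'^2}=1/\cosh(\operatorname{artanh}f')$. $\square$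

**Radial projection.** Each ray from the apex of $P_L$ (or of a triangle) into the polygon leaves it at one point of the bottom (or base); rays along the top side of $P_L$ leave at $z_0$ or $z_L$. At a point at distance $\rho_1>0$ from the apex, whose ray hits the bottom at distance $\rho_0$ and angle $\iota$, radial projection stretches lengths of curves by a factor at most
$$\frac{\sinh\rho_0}{\sinh\rho_1\,\sin\iota}.\tag{8}$$
Indeed, in polar coordinates $d\rho^2+\sinh^2\!\rho\,d\theta^2$ an element of the curve has length $\ge\sinh\rho_1|d\theta|$, and its image has length $\sinh\rho_0|d\theta|/\sin\iota$. At corners use the smaller sine.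

**Constants.** As $a(L)-a(L-2)\to0$, choose an integer $L_1\ge\max(L_0,4)$ with $a(L)-a(L-2)\le\ell$ for $L\ge L_1$. Choose $D_*\ge\ell+1$ with $2D_*>a(L_1)$, and put $D_n=n+D_*$.

## 9. Hairs, triangles and polygons around $M_n$

Fix $n\ge2$, a point $o_n\in M_n$, and nontrivial generators $c_1,\dots,c_m$ of $\Gamma_n=\pi_1(M_n,o_n)$. Let $\gamma_j$ be the geodesic loop at $o_n$ representing $c_j$ and $\lambda_j>0$ its length. Let $L_j$ be the least even integer with $a(L_j)\ge2D_n+\lambda_j$. Since $a(L_1)<2D_*$, we have $L_j>L_1$. Also $a(L_j-2)<2D_n+\lambda_j$, so
$$d_j:=\tfrac12\big(a(L_j)-\lambda_j\big)\in[D_n,\,D_n+\ell/2].\tag{9}$$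

**The graph $\Theta_n$.** In the grid let $w_j=(4j,y_n)$, $1\le j\le m$. Let $f_j$ be the boundary of the rectangle $[4j,4j+1]\times[y_n,y_n+H_j]$, $H_j=(L_j-2)/2\ge1$, as a loop of $L_j$ edges at $w_j$, leaving upward and returning through the Right edge. Let $Q_n$ be the path from $w_1$ to $w_m$ which for each $j<m$ runs
$$(4j,y_n),(4j,y_n-1),(4j+1,y_n-1),(4j+2,y_n-1),(4j+3,y_n-1),(4j+3,y_n),(4j+4,y_n).$$
$Q_n$ is an embedded path, the $f_j$ are disjoint embedded loops, and $f_j\cap Q_n=\{w_j\}$. At $w_j$, $Q_n$ uses at most Left and Down, and $f_j$ uses Up and Right. Put $\Theta_n=Q_n\cup\bigcup f_j$, and choose $y_n$ inductively with $y_{n+1}\ge y_n+\max_jH_j+10$. Let $N_n$ be the closed star of $\Theta_n$ in $W_0$, the union of the closed cells that contain a vertex of $\Theta_n$. Since the vertices of each $2$-cell lie in a unit square, the $N_n$ are compact and pairwise disjoint.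

**The space $E_n$.** For each vertex $u$ of $Q_n$ take a segment $I_u$, a *hair*, of length $d_u$, where $d_{w_j}=d_j$ and $d_u=D_n$ otherwise. Glue one end to $o_n\in M_n$; the other end is the *tip*. For each edge $[u,u']$ of $Q_n$ glue a triangle $\Delta(d_u,d_{u'})$ along its two long sides to $I_u,I_{u'}$, with apex at $o_n$; Lemma 6 applies by (9) and $D_n\ge\ell+1$. For each $j$ glue $P_{L_j}$ along its top side, of length $a(L_j)=2d_j+\lambda_j$, to the path $I_{w_j}\cdot\gamma_j\cdot\overline{I_{w_j}}$: from the tip to $o_n$, around $\gamma_j$, back to the tip. The apex of $P_{L_j}$ goes to the midpoint of $\gamma_j$. $E_n$ is compact.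

**The space $W$.** Glue $E_n$ to $W_0$ for all $n$: tips of $I_u$ to $u$, bases of triangles to the edges of $Q_n$, bottom sides of $P_{L_j}$ to the successive edges of $f_j$. Then $E_n\cap W_0=\Theta_n$, and $E_n\smallsetminus\Theta_n$ is open in $W$. The *pieces* of $W$ are the cells of $W_0$, the $M_n$, hairs, triangles and $P_{L_j}$.

A *broken path* is a finite concatenation of geodesic segments of pieces; its length is the sum of their lengths. Let $d(x,y)$ be the infimum of the lengths of broken paths from $x$ to $y$, and define a metric on $E_n$ in the same way with the pieces of $E_n$. A map that is $\Lambda$-Lipschitz on each piece is $\Lambda$-Lipschitz. A segment of a convex polygon meets each of its sides in an interval, so we may always subdivide a broken path into segments each lying in a cell of $W_0$ or in a piece of some $E_n$. A broken path that stays in $W_0$ is a broken path of $W_0$ with the same length: a segment of a polygon of $E_n$ that lies in $\Theta_n$ runs along edges.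

**Lemma 7.** $W$ is a proper geodesic metric space and is locally CAT$(-1)$, and $M_n\hookrightarrow W$ is locally an isometric embedding.

*Proof.*

**Step 1 (small balls).** We show that $d$ is a metric and that small balls are what one expects. Let $y\in W$. Finitely many pieces contain $y$, each with finitely many preimages of $y$. Sides of polygons and hairs are glued isometrically, and the loops $\gamma_j$ are local geodesics parametrized by arc length. So if $\varepsilon>0$ is small, depending on $y$, a point of a glued side that is at distance $t<\varepsilon$ from a preimage of $y$ in one piece is at the same distance $t$ from the corresponding preimage in the other piece. (For $\gamma_j$: by compactness, a parameter whose image is close to $y$ is close to a parameter with image $y$, and there $\gamma_j$ is a geodesic of $M_n$.) Hence the function "distance to the nearest preimage of $y$, measured in the piece", cut off at $\varepsilon$, is well defined and $1$-Lipschitz on $W$. So $d(y,z)>0$ for $z\ne y$. Two points within $\varepsilon/4$ of $y$ are at distance at most $\varepsilon/2$, and broken paths between them of length less than $3\varepsilon/4$ stay within $\varepsilon$ of $y$. Therefore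 a small ball around $y$ is isometric to the corresponding ball of the space obtained by gluing small balls around the preimages of $y$ in the pieces.

**Step 2 (a uniform star size).** We find $\varepsilon_0>0$ such that every broken path in $W_0$ of length $<\varepsilon_0$ starting in $\Theta_n$ stays in $N_n$, for all $n$. The open stars of vertices form an $H$-invariant open cover of $X$. By cocompactness there is $\varepsilon_0>0$ such that every $\varepsilon_0$-ball of $X$ lies in some open vertex star. So a path of length $<\varepsilon_0$ in $W_0$ starting at $p\in\Theta_n$ stays in the image of the open star of a vertex $v$, and $p$ lies in this star. Then $v$ is a vertex of the closed cell of $\Theta_n$ whose interior contains $p$, so $v\in\Theta_n$ and the star lies in $N_n$.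

**Step 3 (properness).** We show that closed balls of radius $\varepsilon_0/3$ are compact. First, broken paths of length $<\varepsilon_0$ in $W$ starting in $E_n$ stay in the compact set $E_n\cup N_n$. Suppose one is outside $E_n\cup N_n$ at some time. Its last point in $E_n$ before that time lies in $\Theta_n$. From there it runs in $W_0$, hence in $N_n$ by Step 2, at least until it reaches some $\Theta_k\subset N_k$ with $k\ne n$. But $N_k\cap N_n=\emptyset$, so it never does, and it stays in $N_n$: a contradiction.

Hence a ball of radius $\varepsilon_0/2$ in $W$ that meets $E_n$ lies in $E_n\cup N_n$, since any two of its points are joined by a broken path of length $<\varepsilon_0$. A ball of radius $\varepsilon_0/2$ that meets no $E_n$ is a ball of $W_0$, since broken paths of length $<\varepsilon_0/2$ from the center stay in the ball; and $W_0$ is proper, being covered by the proper space $X$. In both cases the closed ball of radius $\varepsilon_0/3$ with the same center is compact. So $W$ is complete and locally compact. Its metric is a length metric, so by Hopf–Rinow it is proper and geodesic. Note also that a ball of radius $\varepsilon_0/2$ meets at most one $E_n$.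

**Step 4 (curvature outside the $M_n$).** Near a point outside $\bigcup M_n$, $W$ is a locally finite $2$-dimensional complex of hyperbolic polygons, so small balls are balls in the hyperbolic cone over the link. They are CAT$(-1)$ if injective loops in the link have length $\ge2\pi$ (Berestovskii, [BH, II.3.14]). At interior points of polygons the link is a circle of length $2\pi$. At interior points of hairs and of edges of $W_0$ it consists of arcs of length $\pi$ between two poles. At a vertex of $W_0$ not in $\bigcup\Theta_n$ the link is $\mathrm{Lk}(P)$, and Lemma 4 applies.

At a vertex $u\in\Theta_n$ the link is $\mathrm{Lk}(P)$ with a tree attached along its endpoints, at distinct points among $t_1^\pm,t_2^\pm$. For $u\notin Q_n$ the tree is a single arc, a corner of some $P_{L_j}$, between the two directions of $f_j$ at $u$. For $u\in Q_n$ it is a star whose center is the direction of $I_u$, with arcs to at most four of the directions $t_i^\pm$: the corners of triangles, going to the directions used by $Q_n$, and, at $w_j$, the corners of $P_{L_j}$ at $z_0$ and $z_{L_j}$, going to Up and Right. The attaching points are distinct because each edge of $\Theta_n$ lies in exactly one new polygon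 and, at $w_j$, $Q_n$ uses only Left and Down. An injective loop either lies in $\mathrm{Lk}(P)$, so has length $\ge2\pi$, or contains a path in $\mathrm{Lk}(P)$ joining two different points among $t_1^\pm,t_2^\pm$, of length $\ge2\pi$ by (5).

**Step 5 (curvature at $y\in M_n$).** We use Reshetnyak's theorem [BH, II.11.1]: gluing CAT$(-1)$ spaces along complete convex isometric subspaces gives a CAT$(-1)$ space containing both isometrically. By Step 1 we glue small neighborhoods of the preimages of $y$. Let $B$ be a small closed ball around $y$ in $M_n$. If $y\ne o_n$ let $A_y=B$. If $y=o_n$, the germs of the hairs and triangle corners at $o_n$ form a fan of sectors, consecutive sectors (in the order of $Q_n$) being glued along hairs; the fan is CAT$(-1)$ by Reshetnyak, and so is $A_y:=B\vee_y(\text{fan})$.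

The rest of the neighborhood consists of finitely many half discs of the $P_{L_j}$, one for each interior time at which a top side passes through $y$. Each is glued along its diameter to a geodesic segment of $A_y$: either a geodesic of $M_n$, or a hair followed by an initial piece of $\gamma_j$, or a terminal piece of $\gamma_j$ followed by a hair. The last two are geodesic because they pass through the wedge point. Geodesic segments in CAT$(-1)$ spaces are convex, and each gluing leaves $A_y$ isometrically embedded with its geodesics still geodesic. So we may glue the half discs one after another. The result is CAT$(-1)$ and contains $B$ isometrically. $\square$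

By Cartan–Hadamard [BH, II.4.1], the universal cover $\widetilde W$ is CAT$(-1)$, hence hyperbolic. It is a complete, locally compact length space, hence proper. The group $G:=\pi_1(W)$ acts freely on it by deck transformations. A finite group acting on a complete CAT$(0)$ space has a fixed point [BH, II.2.8], so $G$ is torsion-free.

## 10. The fundamental group of $W$

**Lemma 8.** $G$ is finitely generated and contains every $\Gamma_n$. The inclusion $M_n\hookrightarrow E_n$ is a homotopy equivalence.

*Proof.*

**Step 1 (injectivity).** This puts $\Gamma_n$ into $G$. By Lemma 7 and [BH, II.4.14], $\Gamma_n=\pi_1(M_n)\to G$ is injective.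

**Step 2 (the topology of $E_n$).** In $E_n$ each base and each bottom side is a free face. Each triangle deformation retracts onto its two long sides, and each $P_{L_j}$ onto its top side. So $E_n$ deformation retracts onto $M_n\cup\bigcup I_u\simeq M_n$.

**Step 3 ($\pi_1(\Theta_n)\to\pi_1(E_n)$ is onto).** Across the triangles, the path along $Q_n$ from $w_1$ to $w_j$ is homotopic to $I_{w_1}$ followed inward to $o_n$ and then $I_{w_j}$ outward. Across $P_{L_j}$, the loop $f_j$ is homotopic to $I_{w_j}\gamma_j\overline{I_{w_j}}$. So the loop that follows $Q_n$ from $w_1$ to $w_j$, then $f_j$, then $Q_n$ back, represents $c_j$ after change of base point along $I_{w_1}$. The $c_j$ generate $\pi_1(E_n)\cong\Gamma_n$.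

**Step 4 (finite generation).** The graph $\Theta_n$ is connected. By van Kampen's theorem $\pi_1(W_0\cup E_2\cup\dots\cup E_n)$ is, at each step, a pushout along $\pi_1(\Theta_n)\to\pi_1(E_n)$, which is onto by Step 3; so $K=\pi_1(W_0)$ maps onto it. Every loop in $W$ is compact and meets finitely many $E_n$. So $K\to\pi_1(W)=G$ is onto, and $K$ is finitely generated by Lemma 3. $\square$

## 11. Counting short loops in $W$

Three maps on $E_n$ control its loops. In each case the definitions agree on overlaps of the pieces.

* $r_n:E_n\to M_n$ is the identity on $M_n$ and constant $o_n$ on hairs and triangles. On $P_{L_j}$ it is nearest point projection to the top side, followed by the gluing path and the collapse of hairs to $o_n$.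
* $\chi:E_n\to[0,\infty)$ is $0$ on $M_n$, the distance to $o_n$ measured in the piece on hairs and triangles, and $\max(0,d(p,o^*)-\lambda_j/2)$ on $P_{L_j}$.
* $\Pi:E_n\smallsetminus M_n\to\Theta_n$ is radial projection from the apex onto the bottom or base on each polygon, and sends hairs to their tips.

**Lemma 9.** (i) $r_n$ is a $1$-Lipschitz retraction and is injective on $\pi_1$. (ii) $\chi$ is $1$-Lipschitz, and with $C_2=\max(\ell,\log(2\rho_c))$,
$$\chi\ge D_n-C_2\quad\text{on }\Theta_n.\tag{10}$$
(iii) $\Pi$ is a continuous retraction, homotopic in $E_n\smallsetminus M_n$ to the identity rel $\Theta_n$.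

*Proof.* (i) Nearest point projection from a convex subset of $\mathbb H^2$ to a side is $1$-Lipschitz, and so is the top side's path with hairs collapsed. The points $z_0,z_{L_j}$ go to $o_n$, in agreement with the hairs. Since $M_n\hookrightarrow E_n$ is a homotopy equivalence (Lemma 8) and $r_n$ restricts to the identity on $M_n$, $r_n$ induces the inverse isomorphism on $\pi_1$.

(ii) On the top side of $P_{L_j}$ the formula gives $0$ on $\gamma_j$ and the distance to $o_n$ on the hair parts, so $\chi$ is well defined. It is $1$-Lipschitz on each piece. On bases, Lemma 6 gives $\chi\ge D_n-\ell$. On bottoms, (7) gives $\chi\ge a(L_j)/2-\log(2\rho_c)-\lambda_j/2=d_j-\log(2\rho_c)\ge D_n-\log(2\rho_c)$ by (9).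

(iii) In a triangle the points of a long side go to its end on the base, the tip. The hair parts of the top side of $P_{L_j}$ go to $z_0$ or $z_{L_j}$, that is, to $w_j$. So $\Pi$ is well defined and continuous. Moving points outward along the radial segments never meets $M_n$ and fixes $\Theta_n$. $\square$

**Lemma 10.** Let $s\ge0$ and $D_n>C_2+s+1$. If $\sigma$ is a geodesic segment of a piece of $E_n$ on which $\chi\ge D_n-C_2-s$, then the length of $\Pi\circ\sigma$ is at most $\Lambda(s)$ times that of $\sigma$, where
$$\Lambda(s)=\frac{8\,e^{C_2+s+\ell}}{\min\big(\sin\iota_0,\,1/\cosh(2\ell+1)\big)}\ge1\tag{11}$$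
does not depend on $n$.

*Proof.* We bound the factor (8). On $\sigma$ we have $\chi>1$, so $\sigma$ does not meet $M_n$. On a hair $\Pi\circ\sigma$ is constant. In a triangle $\rho_1=\chi(p)$ and $\rho_0\le D_n+\ell$ by Lemma 6 and (9). In $P_{L_j}$, as $\chi(p)>0$, $\rho_1=\chi(p)+\lambda_j/2$, and by (7) and (9)
$$\rho_0\le a(L_j)/2+\log4=d_j+\lambda_j/2+\log4\le D_n+\ell+\lambda_j/2+\log4.$$
The unknown $\lambda_j/2$ cancels: in all cases $\rho_1\ge1$ and $\rho_0-\rho_1\le C_2+s+\ell+\log4$. Since $\sinh\rho_1\ge\frac12(1-e^{-2})e^{\rho_1}\ge\frac14e^{\rho_1}$ and $\sinh\rho_0\le\frac12e^{\rho_0}$, we get $\sinh\rho_0/\sinh\rho_1\le2e^{C_2+s+\ell+\log4}=8e^{C_2+s+\ell}$. The sines are bounded below by Lemma 5(ii), as $L_j\ge L_0$, and by Lemma 6. $\square$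

**Proposition 11.** The action of $G$ on $\widetilde W$ is uniformly proper.

*Proof.*

**Step 1 (from displacements to loops).** For $x\in W$ let $\nu_x(r)$ be the number of classes in $\pi_1(W,x)$ represented by broken loops at $x$ of length $\le r$. Let $\tilde x$ be a lift of $x$. We claim
$$\#\{g\in G:d(g\tilde x,\tilde x)\le r\}\le\nu_x(r+1).$$
A geodesic from $\tilde x$ to $g\tilde x$ projects to a loop of length $\le r$. Subdivide it so finely that consecutive points lie deep inside a small CAT$(-1)$ ball, which is contractible. Replace each part by a broken path in that ball whose length exceeds the distance of its ends by as little as we like. The new broken loop is in the same class and has length $\le r+1$. So it suffices to show $\sup_x\nu_x(r)<\infty$ for each $r>0$. Conversely, a class counted by $\nu_x(r)$ moves $\tilde x$ by at most $r$.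

Fix $r>0$ and choose $n_0\ge2$ such that $n>r$ and $D_n>C_2+2r+1$ for all $n>n_0$. Let $\mathcal K$ be the closed $3r$-neighborhood of $\bigcup_{n\le n_0}E_n$. It is compact as $W$ is proper.

**Step 2 ($x\in\mathcal K$).** Here compactness gives the bound. $\mathcal K$ is contained in the image of a closed ball $B(\tilde x_0,\rho)\subset\widetilde W$. For $x\in\mathcal K$ choose $\tilde x$ in it; then an element moving $\tilde x$ by $\le r$ moves $\tilde x_0$ by $\le2\rho+r$. So $\nu_x(r)\le\#\{g:d(g\tilde x_0,\tilde x_0)\le2\rho+r\}$. This is finite, as $\widetilde W$ is proper and deck transformations act properly discontinuously, and it does not depend on $x\in\mathcal K$.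

**Step 3 ($x\notin\mathcal K$, $d(x,W_0)>r/2$).** Here the long loops of $M_n$ give the bound. We have $x\in E_n\smallsetminus\Theta_n$ with $n>n_0$. A broken loop of length $\le r$ at $x$ stays within $r/2$ of $x$, so it does not meet $W_0$ and stays in $E_n\smallsetminus\Theta_n$. It is a broken loop of $E_n$ of the same length. Its image under $r_n$ has length $\le r<n$, so it is contractible in $M_n$. As $r_n$ is injective on $\pi_1$, the loop is contractible in $E_n$. So $\nu_x(r)=1$.

**Step 4 ($x\notin\mathcal K$, $d(x,W_0)\le r/2$).** Here loops are pushed into $W_0$ along the collars. Choose $x'\in W_0$ and a broken path of length $\le r$ from $x'$ to $x$. Conjugating by it gives $\nu_x(r)\le\nu_{x'}(3r)$. Let $\alpha$ be a broken loop at $x'$ of length $\le3r$. Its points are at distance $\le3r/2$ from $x'$, while $d(x',E_n)>3r-r=2r$ for $n\le n_0$. So $\alpha$ avoids these $E_n$.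

Let $p\in\alpha\cap E_n$, $n>n_0$. It is joined to $x'\in W_0$ by a subpath of $\alpha$ of length $\le3r/2$, whose final part from its last point in $W_0$ lies in $E_n$ and starts in $\Theta_n$. By (10) and since $\chi$ is $1$-Lipschitz, $\chi(p)\ge D_n-C_2-2r>0$. Hence $\alpha$ misses all $M_n$, and $\Pi$, extended by the identity on $W_0$, is defined along $\alpha$. By Lemma 9(iii), $\alpha$ is homotopic in $W$ rel $x'$ to the loop $\Pi\circ\alpha$ in $W_0$. By Lemma 10 with $s=2r$, applied to the finitely many segments of $\alpha$ in pieces of the $E_n$, this loop has length $\le3r\Lambda(2r)$.

A loop in $W_0$ at $x'$ of length $\le\rho$ lifts to a path in $X$ from a lift of $x'$ to its image under an element of $K\le H$ that moves this lift by at most $\rho$. By (6), at most $N_P(3r\Lambda(2r))$ classes in $\pi_1(W_0,x')$ occur. Therefore $\nu_x(r)\le N_P(3r\Lambda(2r))$, independently of $x$.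

The three cases give $\sup_x\nu_x(r)<\infty$. $\square$

*Proof of Theorem B.* $G$ is finitely generated and contains all $\Gamma_n$ by Lemma 8. It is torsion-free and acts freely on the proper CAT$(-1)$ space $\widetilde W$ by Section 9, and uniformly properly by Proposition 11. So $G\in\mathcal P$, and $G\notin\mathcal P_0$ by Proposition 1. $\blacksquare$

## 12. Uncountably many finitely generated examples

*Proof of Corollary B′.* We vary $G$ by free factors that can be recovered up to countable ambiguity. Let $G$ be as in Theorem B and let $A$ range over the finitely generated groups in $\mathcal P_0$. Apply Lemma 2 with two factors, taking the maximum of the two constants $\delta$ and of the two functions $N$: it gives $G*A\in\mathcal P$. This group is finitely generated. It contains $G$, hence all $\Gamma_n$, so it is not in $\mathcal P_0$ by Proposition 1.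

Each $G*A$ contains $A$, and a countable group has only countably many finitely generated subgroups. So if only countably many isomorphism types $G*A$ occurred, there would be only countably many isomorphism types of $A$. This contradicts the fact, taken as given in Section 2, that there are uncountably many isomorphism classes of finitely generated groups in $\mathcal P_0$. $\blacksquare$
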